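\title{A hereditarily indecomposable continuum with a Whitney map onto the long arc}

\begin{abstract}
A Whitney map measures the size of the subcontinua of a continuum by points of a linearly ordered continuum. We construct a chainable, hereditarily indecomposable continuum of weight $\omega_1$ that admits a Whitney map onto the long arc with its lexicographic order. The heart of the construction is a map between two pseudo-arcs that separates any two nested subcontinua of which the smaller is not mapped onto the target, although proper subcontinua are mapped onto the target. This map is iterated $\omega_1$ times. The same method gives Whitney maps, on continua of the least possible weight, onto every arc whose closed intervals missing the two endpoints are metrizable.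
\end{abstract}

\section{Whitney maps and the long arc}\label{sec:intro}

All spaces are Tychonoff. A \emph{continuum} is a compact connected space. For a continuum $X$, let $\mathcal C(X)$ be the set of its (nonempty) subcontinua with the Vietoris topology, which is generated by the sets $\{A: A\subset U\}$ and $\{A:A\cap U\neq\emptyset\}$ with $U\subset X$ open. An \emph{arc} is a continuum $J$ together with a strict linear order $<$ whose order topology is the topology of $J$. An arc need not be isomorphic to its reverse, so the order is part of the data.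

A \emph{Whitney map} for $\mathcal C(X)$ is a continuous function $\mu:\mathcal C(X)\to J$ to an arc $J$ such that
\begin{itemize}
\item[(W1)] $\mu(\{x\})=\min J$ for each $x\in X$;
\item[(W2)] $\mu(A)<\mu(B)$ whenever $A\subsetneq B$;
\item[(W3)] $\mu(X)=\max J$.
\end{itemize}
Thus $\mu$ is a notion of size for subcontinua. For $X=[0,1]$ length is a Whitney map. Diameter in general is not, because (W2) asks for strict growth, and a disk has the diameter of its boundary circle. Nevertheless every nondegenerate metrizable continuum has a Whitney map to $[0,1]$ (fact (F1) below), and to no other arc: a Whitney map is always onto, and the weight of $J$ is at most the weight of $X$ (Proposition~\ref{prop:weight}). The weight of $X$ can be larger than that of $J$: Stone constructed a continuum of uncountable weight that admits a Whitney map to $[0,1]$. It is then natural to ask which nonmetrizable arcs can serve as scales of size.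

The \emph{long arc} is the set $L=(\omega_1\times[0,1))\cup\{\langle\omega_1,0\rangle\}$ with the lexicographic order $<_{\mathrm{lex}}$ and its order topology. We write $L$ for the arc $\langle L,<_{\mathrm{lex}}\rangle$ and $L^-$ for the same space with the reverse order, and we put $\bar\alpha=\langle\alpha,0\rangle$ for $\alpha\le\omega_1$. Every proper initial interval of $L$ is a copy of $[0,1]$, and all the nonmetrizability sits at the top point. The two orientations make opposite demands. There is no strictly decreasing $\omega_1$-sequence in $L$: the first coordinates would be eventually constant, leaving a strictly decreasing $\omega_1$-sequence of reals, and hence uncountably many disjoint intervals in $\mathbb R$. So a continuum with a Whitney map to $L$ has no strictly decreasing $\omega_1$-sequence of subcontinua, and a continuum with a Whitney map to $L^-$ has no strictly increasing one. The first candidate, $X=L$, fails on both counts, since the intervals $[\bar\alpha,\max L]$ decrease and the intervals $[\bar0,\bar\alpha]$ increase.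

For the reverse order an example is known: there is a chainable, hereditarily indecomposable continuum of weight $\omega_1$ with a Whitney map to $L^-$ (the terms are recalled in Section~\ref{sec:prelim}). The following question comes from the paper of Hern\'andez-Guti\'errez \cite{HG}.

\medskip
\noindent\textbf{Question.} \emph{Is there a continuum $X$ that admits a Whitney map $\mu:\mathcal C(X)\to\langle L,<_{\mathrm{lex}}\rangle$?}
\medskip

One may well guess that the answer is no. A continuum of weight $\omega_1$ is naturally built as an inverse limit of metrizable continua $P_\alpha$, $\alpha<\omega_1$, and one thinks of a later stage as refining the small-scale structure of an earlier one. This suits $L^-$, where new sizes keep appearing at the bottom of the scale. For $L$ the new sizes appear at the top: the bonding map $P_{\alpha+1}\to P_\alpha$ must preserve all sizes below $\bar\alpha$ and forget only the sizes above. Between compact intervals there is no such map (Example~\ref{ex:arcs}). Between pseudo-arcs there is one, and the answer is yes.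

\begin{theorem}\label{thm:A}
There is a chainable, hereditarily indecomposable continuum $X$ of weight $\omega_1$ with a Whitney map $\mu:\mathcal C(X)\to\langle L,<_{\mathrm{lex}}\rangle$.
\end{theorem}

The construction produces a second map that forgets the small sizes and preserves the large ones, and the two maps together extend the scale at both ends. Let $L^-{}^\frown L$ be the arc obtained by gluing $\max L^-$ to $\min L$, and let $w(Y)$ denote the weight of a space $Y$, the least cardinality of a base.

\begin{theorem}\label{thm:B}
Let $J$ be a nondegenerate arc such that $[s,t]$ is metrizable whenever $\min J<s<t<\max J$. Then there is a chainable, hereditarily indecomposable continuum $X$ of the least possible weight $w(X)=w(J)$ with a Whitney map $\mathcal C(X)\to J$. Up to order isomorphism these arcs $J$ are exactly $[0,1]$, $L$, $L^-$ and $L^-{}^\frown L$.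
\end{theorem}

Section~\ref{sec:step} isolates three conditions on a map $f:N\to M$ that allow a Whitney map for $M$ to be prolonged upward to one for $N$. Sections~\ref{sec:fold}--\ref{sec:ladder} construct such a map between pseudo-arcs, and Sections~\ref{sec:iter} and~\ref{sec:B} iterate it.

\section{Hyperspaces, inverse limits and pseudo-arcs}\label{sec:prelim}

Throughout, $I=[0,1]$, and map means continuous function.

\subsection*{Hyperspaces} For a continuum $X$ the space $\mathcal C(X)$ is compact. A map $p:X\to Y$ induces a map $\mathcal C(p):\mathcal C(X)\to\mathcal C(Y)$, $A\mapsto p(A)$. If $X$ is metric, the Vietoris topology is induced by the Hausdorff distance $d_H(A,B)$, the least $\eta$ such that each of $A,B$ lies in the closed $\eta$-neighborhood of the other. For compact intervals, $d_H([a,a'],[b,b'])=\max(|a-b|,|a'-b'|)$.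

\subsection*{Inverse limits} Let $(X_\alpha,p^\gamma_\alpha)$ be an inverse system of nonempty compact spaces over a directed set, with limit $X\subset\prod X_\alpha$ and projections $p_\alpha:X\to X_\alpha$. The sets $p_\alpha^{-1}(U)$, with $U\subset X_\alpha$ open, form a base of $X$. For a closed $A\subset X$ write $A_\alpha=p_\alpha(A)$, so that $p^\gamma_\alpha(A_\gamma)=A_\alpha$.
\begin{itemize}
\item[(I1)] $X$ is nonempty and compact. If all $X_\alpha$ are continua, so is $X$. If all bonding maps are onto, so are the projections.
\item[(I2)] $A=\bigcap_\alpha p_\alpha^{-1}(A_\alpha)$ for closed $A$. Hence $A\subset B$ if and only if $A_\alpha\subset B_\alpha$ for all $\alpha$. An inclusion $A_\gamma\subset B_\gamma$ passes down to all $\alpha\le\gamma$, so if $A\not\subset B$, then $A_\gamma\not\subset B_\gamma$ for all large $\gamma$.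
\item[(I3)] If $A,B$ are closed and disjoint, then $A_\gamma\cap B_\gamma=\emptyset$ for all large $\gamma$.
\end{itemize}
For (I2), a point $x\notin A$ has a basic neighborhood $p_\alpha^{-1}(U)$ missing $A$, and then $p_\alpha(x)\notin A_\alpha$. For (I3), the compact sets $A\cap p_\gamma^{-1}(B_\gamma)$ decrease with $\gamma$ and have intersection $A\cap B=\emptyset$, so they are eventually empty.

\subsection*{Chainable and hereditarily indecomposable continua} A continuum is \emph{chainable} if every open cover has a finite open refinement $U_1,\dots,U_n$ that covers the space and is a chain: $U_i\cap U_j\ne\emptyset$ if and only if $|i-j|\le1$. Compact intervals are chainable. A continuum is \emph{hereditarily indecomposable}, abbreviated h.i., if any two intersecting subcontinua are \emph{nested}, that is, one contains the other. In such a continuum a Whitney map has a simple geometry: by (W2), two different subcontinua of the same size are disjoint.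

\begin{lemma}\label{lem:limits}
An inverse limit of chainable continua with surjective bonding maps is chainable. An inverse limit of h.i.\ continua is h.i.
\end{lemma}

\begin{proof}
By compactness and directedness, an open cover of the limit $X$ has a finite refinement $p_\alpha^{-1}(V_1),\dots,p_\alpha^{-1}(V_m)$ with a single index $\alpha$. As $p_\alpha$ is onto, the $V_k$ cover $X_\alpha$. Let $U_1,\dots,U_n$ be a chain cover of $X_\alpha$ refining them. The sets $p_\alpha^{-1}(U_i)$ cover $X$ and form a chain, again because $p_\alpha$ is onto.

If subcontinua $A,B$ of $X$ meet and all $X_\alpha$ are h.i., then for each $\alpha$ we have $A_\alpha\subset B_\alpha$ or $B_\alpha\subset A_\alpha$. One of these inclusions holds for cofinally many $\alpha$, hence for all $\alpha$, and (I2) applies.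
\end{proof}

We use four results from the literature.
\begin{itemize}
\item[(F1)] Every nondegenerate metrizable continuum has a Whitney map onto $[0,1]$ (Whitney, 1933; see also \cite{IN}).
\item[(F2)] If $N$ is a metrizable continuum and $A\subsetneq B$ in $\mathcal C(N)$, there is an \emph{order arc} from $A$ to $B$: a strictly increasing map $[0,1]\to\mathcal C(N)$ from $A$ to $B$ \cite[Theorem 1.8]{Nadler}.
\item[(F3)] Any two nondegenerate metrizable chainable h.i.\ continua are homeomorphic \cite{BingHI}. Such a continuum is called a \emph{pseudo-arc}.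
\item[(F4)] The image of a metrizable chainable continuum under a monotone map (one with connected point preimages) is chainable \cite{BingSnake}. This is used only in Section~\ref{sec:B}.
\end{itemize}

\subsection*{Arcs} An arc is densely ordered, every subset has a supremum and an infimum, and every interval $[s,t]$ is again an arc. A nondegenerate separable arc, in particular a nondegenerate metrizable arc, is order isomorphic to $[0,1]$. In $L$ put $L_\alpha=[\bar0,\bar\alpha]$ for $1\le\alpha\le\omega_1$. For $\alpha<\omega_1$ the countable set $\alpha\times(\mathbb Q\cap[0,1))$ is dense in $L_\alpha$, so $L_\alpha\cong[0,1]$. For a limit ordinal $\lambda\le\omega_1$ we have $\bar\lambda=\sup_{\alpha<\lambda}\bar\alpha$. Finally $w(L)=\omega_1$: intervals and rays with endpoints in $\omega_1\times(\mathbb Q\cap[0,1))$ form a base, and the uncountably many open sets $\{\alpha\}\times(0,1)$ are disjoint.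

\begin{proposition}\label{prop:weight}
Let $X$ be a continuum and $\mu:\mathcal C(X)\to J$ a Whitney map to a nondegenerate arc. Then $\mu$ is onto and $w(X)\ge w(J)$.
\end{proposition}

\begin{proof}
We first show that $\mathcal C(X)$ is connected. Embed $X$ in a cube $I^\kappa$, and for finite $S\subset\kappa$ let $X_S$ be the projection of $X$ to $I^S$, a metrizable continuum. The natural map $X\to\varprojlim X_S$ is one-to-one, and it is onto by (I2), since its image is closed and projects onto each $X_S$. So $X=\varprojlim X_S$. The map $\mathcal C(X)\to\varprojlim\mathcal C(X_S)$, $A\mapsto(A_S)_S$, is one-to-one by (I2). It is onto: for a thread $(A_S)_S$, the set $\varprojlim A_S$ is a subcontinuum with projections $A_S$ by (I1). By compactness it is a homeomorphism. Each $\mathcal C(X_S)$ is a continuum, since by (F2) every proper subcontinuum is joined to $X_S$ by an order arc. By (I1), $\mathcal C(X)$ is connected.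

The image of $\mu$ is a connected subset of $J$ containing $\min J$ and $\max J$, so it is $J$. Since $\min J\ne\max J$, the continuum $X$ is nondegenerate and $w(X)$ is infinite. If $\mathcal U$ is a base of $X$, the sets $\{A: A\subset U_1\cup\dots\cup U_n,\ A\cap U_i\ne\emptyset\text{ for all }i\}$ with $U_i\in\mathcal U$ form a base of $\mathcal C(X)$, because the members of $\mathcal C(X)$ are compact. So $w(\mathcal C(X))\le w(X)$. Weight does not increase under a surjective map between compact spaces, so $w(J)\le w(\mathcal C(X))$.
\end{proof}

\section{Prolonging a Whitney map upward}\label{sec:step}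

Consider one step of the intended recursion. We have points $a<b<c$ of an arc and a Whitney map $\nu_M:\mathcal C(M)\to[a,b]$, and we want a surjection $f:N\to M$ and a Whitney map $\nu:\mathcal C(N)\to[a,c]$ with
\begin{equation}\label{eq:min}
\nu_M(f(A))=\min(\nu(A),b)\qquad(A\in\mathcal C(N)).
\end{equation}
What does this require of $f$?

Let $f:N\to M$ be a surjective map between nondegenerate metrizable continua. Call $A\in\mathcal C(N)$ \emph{large} if $f(A)=M$ and \emph{small} otherwise. The set $\mathcal F$ of large subcontinua is closed in $\mathcal C(N)$, being the preimage of the point $M$ under $\mathcal C(f)$. Every subcontinuum containing a large one is large, and singletons are small. Call $A$ \emph{critical} if it is large and a limit of small subcontinua; the set of critical subcontinua is $\mathcal B=\mathcal F\cap\overline{\mathcal C(N)\setminus\mathcal F}$. Consider the conditions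
\begin{itemize}
\item[(U1)] if $A\subsetneq B$ in $\mathcal C(N)$ and $A$ is small, then $f(A)\ne f(B)$;
\item[(U2)] no proper subcontinuum of a critical subcontinuum is large;
\item[(U3)] $N$ is not critical.
\end{itemize}
They are necessary for \eqref{eq:min}. Indeed, \eqref{eq:min} says that $A$ is large if and only if $\nu(A)\ge b$. If $A\subsetneq B$ and $A$ is small, then $\nu_M(f(A))=\nu(A)<\min(\nu(B),b)=\nu_M(f(B))$, which gives (U1). A critical $A$ has $\nu(A)\ge b$ and, by continuity, $\nu(A)\le b$; this gives (U2) by (W2), and (U3) because $\nu(N)=c>b$.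

We show that the conditions are also sufficient when $M$ is h.i. Below $b$ the map $\nu$ is dictated by \eqref{eq:min}; the difficulty is to define it on the large subcontinua so that it takes the value $b$ on all critical ones. The next lemma shows that the critical subcontinua partition $N$, so that the large subcontinua are the subcontinua of a quotient space, in which the critical ones have become points.

\begin{lemma}\label{lem:partition}
Let $f:N\to M$ satisfy \emph{(U1)--(U3)} and let $M$ be h.i.
\begin{enumerate}
\item If $A,B\in\mathcal C(N)$ meet and $A$ is small, then $A$ and $B$ are nested.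
\item Each $x\in N$ lies in exactly one critical subcontinuum $K(x)$, and $K(x)\subset B$ whenever $B$ is large and $x\in B$.
\item The quotient $Q$ of $N$ by the partition $\mathcal B$ is a nondegenerate metrizable continuum. If $\pi:N\to Q$ is the quotient map, then $A=\pi^{-1}(\pi(A))$ for large $A$, and $\pi(A)$ is a point for small $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
We begin with an observation. Let $B$ be large and $x\in B$. Take an order arc $t\mapsto C_t$ from $\{x\}$ to $B$, by (F2), and let $t_0>0$ be the least $t$ with $C_t$ large; it exists because $\mathcal F$ is closed. Put $C=C_{t_0}$. Then $x\in C\subset B$, the $C_t$ with $t<t_0$ are small and contain $x$, and they converge to $C$. So $C$ is critical, and every closed set containing all $C_t$, $t<t_0$, contains $C$.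

(1) Suppose first that $B$ is small too. The subcontinua $f(A)$, $f(B)$ of $M$ meet, so they are nested; the situation being symmetric, say $f(A)\subset f(B)$. Then $f(A\cup B)=f(B)$, and (U1), applied to the small $B\subset A\cup B$, gives $A\cup B=B$. Now let $B$ be large, take $x\in A\cap B$, and let $C_t$, $C$ be as in the observation. Each $C_t$, $t<t_0$, is nested with $A$ by the case just done. They are not all contained in $A$, for then $C\subset A$ and $A$ would be large. So $A\subset C_t\subset B$ for some $t<t_0$.

(2) Let $B$ be large with $x\in B$, and let $C_t$, $C$ be as in the observation. Let $D$ be any critical subcontinuum containing $x$. By (1), each $C_t$ with $t<t_0$ is nested with $D$, and $D\not\subset C_t$ because $C_t$ is small. So $C_t\subset D$ for all $t<t_0$, hence $C\subset D$, and $C=D$ by (U2). Taking $B=N$ we see that $x$ lies in exactly one critical subcontinuum; for general $B$ it equals $C\subset B$.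

(3) The equivalence relation of the partition is closed in $N\times N$: if $x_m,y_m\in K_m\in\mathcal B$, $x_m\to x$ and $y_m\to y$, then by compactness of $\mathcal B$ a subsequence of $(K_m)$ converges to some $K\in\mathcal B$, and $x,y\in K$. The quotient of a compact space by a closed equivalence relation is compact Hausdorff, and a Hausdorff continuous image of a compact metrizable space is metrizable. So $Q$ is a metrizable continuum, and it is nondegenerate by (U3). A large $A$ contains $K(x)$ for each $x\in A$, so $A=\pi^{-1}(\pi(A))$. If $A$ is small and $x\in A$, then $A$ and $K(x)$ are nested by (1) and $K(x)\not\subset A$, so $A\subset K(x)$.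
\end{proof}

\begin{lemma}[Gluing]\label{lem:glue}
Let $f:N\to M$ and $\pi:N\to Q$ be as in Lemma~\ref{lem:partition}. Let $[a,c]$ be an arc, $a<b<c$, and let $\nu_M:\mathcal C(M)\to[a,b]$ and $\nu_Q:\mathcal C(Q)\to[b,c]$ be Whitney maps. Then
\[
\nu(A)=\begin{cases}\nu_M(f(A)),&A\text{ small},\\ \nu_Q(\pi(A)),&A\text{ large},\end{cases}
\]
is a Whitney map $\mathcal C(N)\to[a,c]$, and for all $A\in\mathcal C(N)$
\[
\nu_M(f(A))=\min(\nu(A),b),\qquad \nu_Q(\pi(A))=\max(\nu(A),b).
\]
\end{lemma}

\begin{proof}
The space $\mathcal C(N)$ is the union of the closed sets $\mathcal F$ and $\mathcal G=\overline{\mathcal C(N)\setminus\mathcal F}$. On $\mathcal F$ we have $\nu=\nu_Q\circ\mathcal C(\pi)$. On $\mathcal G$ we have $\nu=\nu_M\circ\mathcal C(f)$: for small $A$ by definition, and for $A\in\mathcal G\cap\mathcal F=\mathcal B$ because $\pi(A)$ is a point, so that $\nu(A)=b=\nu_M(M)=\nu_M(f(A))$. Hence $\nu$ is continuous.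

We have $\nu(\{x\})=\nu_M(\{f(x)\})=a$ and $\nu(N)=\nu_Q(Q)=c$. Let $A\subsetneq B$. If $B$ is small, so is $A$, and $f(A)\subsetneq f(B)$ by (U1). If $A$ is small and $B$ is large, then $\nu(A)<\nu_M(M)=b\le\nu(B)$. If $A$ is large, then $A$ and $B$ are the preimages of their images under $\pi$, so $\pi(A)\subsetneq\pi(B)$. In each case $\nu(A)<\nu(B)$.

For small $A$ we have $\nu(A)=\nu_M(f(A))<b$, and $\nu_Q(\pi(A))=b$ since $\pi(A)$ is a point. For large $A$ we have $\nu(A)=\nu_Q(\pi(A))\ge b=\nu_M(f(A))$. Both identities follow.
\end{proof}

So everything depends on finding $f$. A homeomorphism satisfies (U1) and (U2) but not (U3). On intervals this is all that one can have.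

\begin{example}\label{ex:arcs}
A surjective map $f:I\to I$ satisfying (U1) is a homeomorphism. Suppose $f(x)=f(y)$ with $x<y$. If $f$ is constant on $[x,y]$, the pair $\{x\}\subsetneq[x,y]$ violates (U1). Otherwise, replacing $f$ by $1-f$ if necessary, $f|[x,y]$ attains a maximum $m>f(x)$ at some $\tau\in(x,y)$. Let $0<\eta<m-f(x)$, and let $[x',y']$ be the component of $\tau$ in $\{t\in[x,y]:f(t)\ge m-\eta\}$. Then $f(x')=f(y')=m-\eta$, so $[x',\tau]\subsetneq[x',y']$ have the same image $[m-\eta,m]\ne I$.
\end{example}

A turning point destroys (U1), and without turning points no proper subinterval is large. The following proposition, proved in Sections~\ref{sec:fold}--\ref{sec:ladder}, shows that the obstruction disappears in an inverse limit of intervals.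

\begin{proposition}\label{prop:key}
There are pseudo-arcs $N$, $M$ and a surjective map $f:N\to M$ satisfying \emph{(U1)--(U3)}.
\end{proposition}

We need $M$ to be h.i.\ in Lemma~\ref{lem:partition}. We need $N$ to be a pseudo-arc as well in order to iterate: by (F3) it can play the role of $M$ in the next step, and by Lemma~\ref{lem:limits} and (F3) so can the inverse limit of countably many steps. One map $f$ then serves at all $\omega_1$ stages.

\section{The fold and the shape of the construction}\label{sec:fold}

Let $F:\mathbb R\to I$, $F(x)=\operatorname{dist}(x,2\mathbb Z)$, be the periodic fold. A \emph{tooth} is an interval $T_q=[q,q+1]$ with $q\in\mathbb Z$. For an integer $\tau$ and $|x|\le1$ we have $F(\tau+x)=|x|$ if $\tau$ is even and $F(\tau+x)=1-|x|$ if $\tau$ is odd. Hence: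
\begin{itemize}
\item[(T1)] $F$ maps each tooth isometrically onto $I$, $F(x\pm1)=1-F(x)$, and $F(2\tau-x)=F(x)$ for $\tau\in\mathbb Z$.
\item[(T2)] For a compact interval $K$, $F(K)=I$ if and only if $K$ contains a tooth. If $F(K)\ne I$, then either $K$ lies in one tooth or $K=[\tau-b,\tau+c]$ with $\tau\in\mathbb Z$ and $0<b,c<1$.
\end{itemize}
For (T2): if $F(K)=I$, then $K$ contains an even and an odd integer, hence two consecutive integers; and an interval containing no tooth contains at most one integer.

We shall build a commutative ladder of surjections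
\begin{equation}\label{eq:ladder}
\begin{array}{ccccccc}
N_0&\xleftarrow{\ \varphi_0\ }&N_1&\xleftarrow{\ \varphi_1\ }&N_2&\longleftarrow&\cdots\\[2pt]
\downarrow{\scriptstyle F}&&\downarrow{\scriptstyle F}&&\downarrow{\scriptstyle F}&&\\[2pt]
I&\xleftarrow{\ s_0\ }&I&\xleftarrow{\ s_1\ }&I&\longleftarrow&\cdots
\end{array}
\end{equation}
with $N_i=[0,n_i]$, $n_i\in\mathbb N$, and take for $N$, $M$ and $f$ the limits of the top row, the bottom row and the rungs. A subcontinuum $A$ of $N$ is a thread of intervals $A_i\subset N_i$, and it is large exactly when every $A_i$ contains a tooth.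

Each rung violates (U1), but only in one way: around an integer $\tau$, the interval $[\tau-t,\tau]$ has the same image under $F$ as $[\tau-t,\tau+t]$. We cannot remove this on the rung $N_{i+1}$, but we can make it almost invisible on the earlier rungs, by asking that $\varphi_i$ send $[\tau-t,\tau]$ and $[\tau,\tau+t]$ to sets at Hausdorff distance at most $\varepsilon_i$. On the other hand (U3) asks that $N$ be far from the small subcontinua, which we ensure by giving each tooth a short image under $\varphi_i$. With $\varepsilon_i=0$ the two demands contradict each other: all teeth would have the same image, which would be all of $N_i$. With $\varepsilon_i>0$ the image of a tooth may drift slowly across $N_i$ as the tooth moves across $N_{i+1}$. Section~\ref{sec:drift} constructs such a drift $D$. To make $M$ and $N$ h.i.\ we compose it on both sides with crooked maps, which are constructed first.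

\section{Crooked walks}\label{sec:crooked}

If two subcontinua of an inverse limit of intervals meet and are not nested, their projections at some level are intervals $[a,a']$ and $[b,b']$ with $a<b\le a'<b'$. A bonding map rules this out if, whenever it travels from $a$ to $b'$, it first comes close to $b'$, then returns close to $a$, and only then reaches $b'$: no point can cut such a journey into a part with values in $[a,a']$ followed by a part with values in $[b,b']$. We say that real numbers $y,z',y',z$ are \emph{in order} if $y\le z'\le y'\le z$ or $y\ge z'\ge y'\ge z$.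

\begin{lemma}\label{lem:walk}
For each $n\ge1$ there are an integer $k\ge1$ and a map $w:[0,k]\to[0,n]$ with $w(0)=0$ and $w(k)=n$, integer-valued at integers and linear of slope $\pm1$ on each tooth, such that:
\begin{itemize}
\item[(C)] if $w(y)=u$ and $w(z)=v$ are integers with $|u-v|\ge2$, and $e=\operatorname{sgn}(v-u)$, then there are $z',y'$ with $y,z',y',z$ in order, $w(z')=v-e$ and $w(y')=u+e$.
\end{itemize}
Moreover $w$ is $1$-Lipschitz and $F\circ w=F$ on $[0,k]$.
\end{lemma}

\begin{proof}
Such a $w$ is a walk on the integers with steps $\pm1$, given by the list $w(0),w(1),\dots,w(k)$. It is $1$-Lipschitz. Since $w(m)\equiv m\pmod 2$ and $w(m+s)=w(m)\pm s$ for $s\in[0,1]$, we have $F(w(m+s))=F(m+s)$.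

Let $W_1$ be the walk $0,1$ and $W_2$ the walk $0,1,2$. For $n\ge3$ let $W_n$ be the concatenation of $S_1=W_{n-1}$ (from $0$ to $n-1$), $S_2=$ the reverse of $W_{n-2}+1$ (from $n-1$ to $1$), and $S_3=W_{n-1}+1$ (from $1$ to $n$). Thus $W_3$ is $0,1,2,1,2,3$ and $W_4$ is $0,1,2,1,2,3,2,1,2,3,2,3,4$. By induction $W_n$ takes values in $[0,n]$, so $S_1$, $S_2$, $S_3$ take values in $[0,n-1]$, $[1,n-1]$, $[1,n]$.

Property (C) is preserved by adding an integer to the walk and by reversing it, and its statement is unchanged when the roles of $(y,u,y')$ and $(z,v,z')$ are exchanged; so we may assume $y<z$. If $|u-v|=2$, the intermediate value theorem (IVT) gives a point $z'=y'$ between $y$ and $z$ with value $u+e=v-e$. This settles $n=1,2$. Let $n\ge3$. If $y,z$ lie in the same piece $S_l$, use induction. In the remaining cases but one, IVT gives points $y_1<z_1$ in $[y,z]$ lying in one piece with values $u,v$; induction applied to $y_1,z_1$ then gives $z',y'$.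
\begin{itemize}
\item $y\in S_1$, $z\in S_2$. If $u<v$, then $v\le n-1$ and $S_1$, which ends at $n-1$, takes the value $v$ after $y$. If $u>v$, then $u\le n-1$ and $S_2$, which starts at $n-1$, takes the value $u$ before $z$.
\item $y\in S_2$, $z\in S_3$. If $u<v$, then $u\ge1$ and $S_3$, which starts at $1$, takes the value $u$ before $z$. If $u>v$, then $v\ge1$ and $S_2$, which ends at $1$, takes the value $v$ after $y$.
\item $y\in S_1$, $z\in S_3$. If $u>v$, then $n-1\ge u>v\ge1$, and $S_2$ takes the value $v$ at some point and the value $u$ before it. If $u<v\le n-1$, then $S_1$ takes the value $v$ after $y$. If $1\le u<v$, then $S_3$ takes the value $u$ before $z$.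
\end{itemize}
The case left is $y\in S_1$, $z\in S_3$, $u=0$, $v=n$. Let $z'$ be the end of $S_1$ (value $n-1$) and $y'$ the end of $S_2$ (value $1$).
\end{proof}

The identity $F\circ w=F$ says that the walk is invisible in the bottom row of \eqref{eq:ladder}: it can be inserted into $\varphi_i$ without changing $s_i$. For the bottom row we rescale. A map $g:I\to I$ is \emph{$\delta$-crooked} if for all $y,z\in I$ there are $z',y'$ with $y,z',y',z$ in order, $|g(z')-g(z)|\le\delta$ and $|g(y')-g(y)|\le\delta$. If $h:I\to I$ is a map with $|h(x)-h(x')|\le\eta$ whenever $|x-x'|\le\delta$, then $h\circ g$ is $\eta$-crooked.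

\begin{corollary}\label{cor:crooked}
For each $\delta>0$ there is a $\delta$-crooked surjective map $g:I\to I$ with $g(0)=0$ and $g(1)=1$.
\end{corollary}

\begin{proof}
Take $n\ge4/\delta$, let $w$ be as in Lemma~\ref{lem:walk}, and put $g(t)=w(kt)/n$. We must find, for $y,z\in[0,k]$ with values $u=w(y)$, $v=w(z)$, points $z',y'$ with $y,z',y',z$ in order and $|w(z')-v|,|w(y')-u|\le4$. By symmetry let $u\le v$. If $v-u\le4$, take $z'=y$ and $y'=z$. Otherwise put $u^*=\lceil u\rceil$ and $v^*=\lfloor v\rfloor$, so $v^*-u^*>2$. By IVT choose $z^*$ between $y$ and $z$ with value $v^*$, then $y^*$ between $y$ and $z^*$ with value $u^*$. Property (C) for $y^*,z^*$ gives $z',y'$ with values $v^*-1$ and $u^*+1$, which differ from $v$ and $u$ by less than $2$.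
\end{proof}

\section{The drift lemma}\label{sec:drift}

\begin{lemma}\label{lem:drift}
For integers $k,r\ge1$ there are a surjective map $\sigma:I\to I$, an integer $n\ge1$ and a surjective map $D:[0,n]\to[0,k]$ with $F\circ D=\sigma\circ F$ such that
\begin{itemize}
\item[(D1)] for each tooth $T\subset[0,n]$ there is an integer $q\in[0,k]$ with $D(T)\subset[q-1,q+1]$;
\item[(D2)] $d_H\bigl(D[\tau-t,\tau],D[\tau,\tau+t]\bigr)\le1/r$ for each integer $0<\tau<n$ and each $t\in[0,1]$.
\end{itemize}
\end{lemma}

Identify each tooth of $[0,n]$ with $I$ by $F$. The equation $FD=\sigma F$ says that on each tooth $D$ is a \emph{lift} of $\sigma$, a map $\psi:I\to\mathbb R$ with $F\circ\psi=\sigma$. Two adjacent teeth share their end $0$ or their end $1$, alternately, and (D2) compares the two lifts as seen from the shared end. So for lifts $\psi,\psi'$ we write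
\begin{align*}
\psi\sim_0\psi'&\quad\text{if }\psi(0)=\psi'(0)\text{ and }d_H(\psi[0,t],\psi'[0,t])\le1/r\text{ for all }t\in I,\\
\psi\sim_1\psi'&\quad\text{if }\psi(1)=\psi'(1)\text{ and }d_H(\psi[t,1],\psi'[t,1])\le1/r\text{ for all }t\in I.
\end{align*}
Both relations are reflexive. Let $\lambda_q=(F|T_q)^{-1}\circ\sigma$ be the unique lift into $T_q$. The task is to move from $\lambda_{c-1}$ to $\lambda_c$ in steps of type $\sim_0$ or $\sim_1$. A lift that stands at an odd integer $c$ while $\sigma$ dips from $1$ to $1-x$ and returns may spend the dip below $c$ or above $c$. This freedom is what we use: $\sigma$ will have dips of depths $1/r,2/r,\dots,1$, and they are turned over one at a time.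

\subsection*{The map $\sigma$} Divide $[0,\frac13]$ into $2r$ consecutive closed intervals of equal length, labeled $a_1,b_1,a_2,b_2,\dots,a_r,b_r$. On $a_j$ and on $b_j$ let $\sigma$ go linearly from $1$ down to $1-j/r$ at the midpoint and back to $1$. Put $\sigma(t)=2-3t$ on $[\frac13,\frac23]$ and $\sigma(t)=1-\sigma(1-t)$ on $[\frac23,1]$. The pieces agree at $\frac13$ (value $1$) and $\frac23$ (value $0$), the map $\sigma$ is onto, and
\begin{equation}\label{eq:sym}
\sigma(1-t)=1-\sigma(t)\qquad(t\in I),
\end{equation}
on the outer thirds by definition and on the middle third because $2-3(1-t)=1-(2-3t)$. Give $[\frac13,1]$ the label $z$.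

Let $c$ be odd and $d=1-\sigma$. The function $d$ vanishes at $0$ and wherever two labeled intervals meet. So for every assignment $\chi$ of signs $\pm1$ to the $2r+1$ labels, $\psi(t)=c+\chi(t)d(t)$ is continuous, and it is a lift into $[c-1,c+1]$ with $\psi(0)=c$, since $F(c+x)=1-|x|$. All signs $-$ give $\lambda_{c-1}$ and all signs $+$ give $\lambda_c$. We have
\[
\psi[0,t]=[c-l(t),\,c+\rho(t)],
\]
where $l(t)$ is the maximum of $0$ and the values $d(s)$, $s\le t$, at points $s$ of sign $-$, and $\rho(t)$ is the same for the sign $+$. Two such lifts are $\sim_0$-related if and only if their functions $l$, and their functions $\rho$, differ by at most $1/r$.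

\begin{example}\label{ex:r2}
Let $r=2$. Turn the signs from $-$ to $+$ in the order $b_1,b_2,z,a_2,a_1$. The table lists $(l,\rho)$ at the right end of each labeled interval; Figure~\ref{fig:drift} shows the fourth lift.
\[
\begin{array}{c|ccccc}
\text{signs of }a_1b_1a_2b_2z&a_1&b_1&a_2&b_2&z\\ \hline
{-}{-}{-}{-}{-}&(\frac12,0)&(\frac12,0)&(1,0)&(1,0)&(1,0)\\[2pt]
{-}{+}{-}{-}{-}&(\frac12,0)&(\frac12,\frac12)&(1,\frac12)&(1,\frac12)&(1,\frac12)\\[2pt]
{-}{+}{-}{+}{-}&(\frac12,0)&(\frac12,\frac12)&(1,\frac12)&(1,1)&(1,1)\\[2pt]
{-}{+}{-}{+}{+}&(\frac12,0)&(\frac12,\frac12)&(1,\frac12)&(1,1)&(1,1)\\[2pt]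
{-}{+}{+}{+}{+}&(\frac12,0)&(\frac12,\frac12)&(\frac12,1)&(\frac12,1)&(\frac12,1)\\[2pt]
{+}{+}{+}{+}{+}&(0,\frac12)&(0,\frac12)&(0,1)&(0,1)&(0,1)
\end{array}
\]
Consecutive rows differ by at most $\frac12$ in each entry, and in the last column the image $\psi(I)$ grows from $[c-1,c]$ to $[c-1,c+1]$ and shrinks to $[c,c+1]$. The dips must come in pairs. When the first dip of depth $1$ is turned over, $l$ at its end falls from $1$ to the depth of the deepest earlier dip of sign $-$, and $\rho$ rises to $1$ from the depth of the deepest earlier dip of sign $+$. Both changes are at most $1/r$ only if there are earlier dips of depth $(r-1)/r$ of both signs.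
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.8,yscale=1.2]
\draw[gray] (0,0) rectangle (12,1);
\foreach \x in {1,2,3,4} \draw[gray,dotted] (\x,0)--(\x,1);
\draw[thick] (0,1)--(.5,.5)--(1,1)--(1.5,.5)--(2,1)--(2.5,0)--(3,1)--(3.5,0)--(4,1)--(8,0)--(8.5,1)--(9,0)--(9.5,1)--(10,0)--(10.5,.5)--(11,0)--(11.5,.5)--(12,0);
\node at (.5,1.25) {$a_1$}; \node at (1.5,1.25) {$b_1$}; \node at (2.5,1.25) {$a_2$}; \node at (3.5,1.25) {$b_2$}; \node at (8,1.25) {$z$};
\node[left] at (0,0) {$0$}; \node[left] at (0,1) {$1$}; \node[right] at (12,.5) {$\sigma$};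
\begin{scope}[shift={(0,-2.8)}]
\draw[gray] (0,0) rectangle (12,2);
\draw[gray,dashed] (0,1)--(12,1);
\foreach \x in {1,2,3,4} \draw[gray,dotted] (\x,0)--(\x,2);
\draw[thick] (0,1)--(.5,.5)--(1,1)--(1.5,1.5)--(2,1)--(2.5,0)--(3,1)--(3.5,2)--(4,1)--(8,2)--(8.5,1)--(9,2)--(9.5,1)--(10,2)--(10.5,1.5)--(11,2)--(11.5,1.5)--(12,2);
\node at (.5,2.25) {$-$}; \node at (1.5,2.25) {$+$}; \node at (2.5,2.25) {$-$}; \node at (3.5,2.25) {$+$}; \node at (8,2.25) {$+$};
\node[left] at (0,0) {$c-1$}; \node[left] at (0,1) {$c$}; \node[left] at (0,2) {$c+1$}; \node[right] at (12,1) {$\psi$};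
\end{scope}
\end{tikzpicture}
\caption{Above, the graph of the map $\sigma:[0,1]\to[0,1]$ for $r=2$, with its five labeled intervals. Below, the graph of a lift $\psi$ of $\sigma$ through the fold $F$, for $c$ odd. On each labeled interval $\psi$ stays below $c$ (sign $-$) or above $c$ (sign $+$); folding the upper half down along the dashed line returns the graph of $\sigma$.}
\label{fig:drift}
\end{figure}

\begin{proof}[Proof of Lemma~\ref{lem:drift}]
We claim that for each integer $c$ the lifts $\lambda_{c-1}$ and $\lambda_c$ are joined by a finite chain of lifts into $[c-1,c+1]$ in which consecutive members are $\sim_0$-related if $c$ is odd and $\sim_1$-related if $c$ is even.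

\emph{Odd $c$.} Start with all signs $-$ and turn them to $+$, one label at a time, in the order
\[
b_1,b_2,\dots,b_r,\ z,\ a_r,a_{r-1},\dots,a_1.
\]
In each step, $l(t)$ and $\rho(t)$ do not change for $t$ to the left of the interval that is turned. It remains to look at $t$ in that interval or to the right of it.
\begin{itemize}
\item \emph{Turning $b_j$.} Before the step, exactly $b_1,\dots,b_{j-1}$ have sign $+$. The interval $a_j$ has sign $-$, precedes $b_j$ and has the same depth $j/r$, so $l$ does not change. The old $\rho(t)$ is $\frac{j-1}r$ and the new one lies in $[\frac{j-1}r,\frac jr]$.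
\item \emph{Turning $z$.} On $z$ we have $l=\rho=1$ before and after, owing to $a_r$ and $b_r$.
\item \emph{Turning $a_j$.} Before the step, exactly $a_1,\dots,a_j$ have sign $-$. The old $l(t)$ lies in $[\frac{j-1}r,\frac jr]$ and the new one is $\frac{j-1}r$. For $t$ in $a_j$ or $b_j$, the old and the new $\rho(t)$ lie in $[\frac{j-1}r,\frac jr]$. For later $t$ they agree, because $b_j$ has sign $+$ and the depth of $a_j$.
\end{itemize}
So each step produces a $\sim_0$-related lift.

\emph{Even $c$.} The odd case gives a $\sim_0$-chain from $\lambda_c$ to $\lambda_{c+1}$ in $[c,c+2]$. Replace each member $\psi$ by $\tilde\psi(t)=\psi(1-t)-1$. By (T1) and \eqref{eq:sym}, $F(\tilde\psi(t))=1-\sigma(1-t)=\sigma(t)$, so $\tilde\psi$ is a lift into $[c-1,c+1]$. Since $\tilde\psi[t,1]=\psi[0,1-t]-1$, the relation $\sim_0$ becomes $\sim_1$. The ends of the chain become lifts into $T_{c-1}$ and $T_c$, that is, $\lambda_{c-1}$ and $\lambda_c$. The claim is proved.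

Concatenate the chains for $c=1,\dots,k-1$ to a list of lifts from $\lambda_0$ to $\lambda_{k-1}$ (the single lift $\lambda_0$ if $k=1$). We want a list $\psi_0,\dots,\psi_{n-1}$ with $\psi_m\sim_1\psi_{m+1}$ for $m$ even and $\psi_m\sim_0\psi_{m+1}$ for $m$ odd. Copy the list from left to right; whenever the next step is of the wrong type for the current position, first repeat the current lift, which is allowed by reflexivity and changes the parity. For $0\le m<n$ and $s\in[0,1]$ put
\[
D(m+s)=\psi_m(F(m+s))=\begin{cases}\psi_m(s),&m\text{ even},\\ \psi_m(1-s),&m\text{ odd}.\end{cases}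
\]
At $\tau=m+1$ the two definitions give $\psi_m(1)=\psi_{m+1}(1)$ for $m$ even and $\psi_m(0)=\psi_{m+1}(0)$ for $m$ odd, so $D$ is well defined and continuous, and $FD=\sigma F$. Each $\psi_m$ maps into $[c-1,c+1]\subset[0,k]$ for some $1\le c\le k-1$, or into $T_0$ if $k=1$; this gives (D1). The list contains $\lambda_0,\dots,\lambda_{k-1}$, and $\lambda_q(I)=T_q$, so $D$ is onto $[0,k]$. In (D2), with $\tau=m+1$, the two sets are $\psi_m[1-t,1]$ and $\psi_{m+1}[1-t,1]$ for $m$ even, and $\psi_m[0,t]$ and $\psi_{m+1}[0,t]$ for $m$ odd.
\end{proof}

\section{The map between pseudo-arcs}\label{sec:ladder}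

\subsection*{The ladder} We construct \eqref{eq:ladder} recursively, starting with $n_0=5$. For $j\le i$ write $\varphi_{ij}=\varphi_j\circ\dots\circ\varphi_{i-1}:N_i\to N_j$ and $s_{ij}=s_j\circ\dots\circ s_{i-1}:I\to I$, with $\varphi_{ii}$ and $s_{ii}$ the identity. Suppose that $N_0,\dots,N_i$ and the maps $\varphi_j,s_j$, $j<i$, are given.
\begin{itemize}
\item Choose an integer $r_i\ge3$ such that $\varepsilon_i=1/r_i$ satisfies: $|x-x'|\le\varepsilon_i$ implies $|\varphi_{ij}(x)-\varphi_{ij}(x')|\le2^{-i}$ for all $j\le i$.
\item Let $w_i:[0,k_i]\to[0,n_i]$ be the walk of Lemma~\ref{lem:walk} for $n=n_i$.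
\item Let $\sigma_i$ and $D_i:[0,n_{i+1}]\to[0,k_i]$ be given by Lemma~\ref{lem:drift} for $k=k_i$, $r=r_i$. This defines $N_{i+1}$.
\item Let $g_i$ be given by Corollary~\ref{cor:crooked}, with $\delta$ so small that $s_{ij}\circ\sigma_i\circ g_i$ is $2^{-i}$-crooked for all $j\le i$; this is possible by uniform continuity. Define $\hat g_i:N_{i+1}\to N_{i+1}$ as $(F|T)^{-1}\circ g_i\circ F$ on each tooth $T$. Since $g_i$ fixes $0$ and $1$, the function $\hat g_i$ fixes the integers, so it is well defined and continuous; it maps each tooth onto itself, and $F\hat g_i=g_iF$.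
\end{itemize}
Put $s_i=\sigma_i\circ g_i$ and $\varphi_i=w_i\circ D_i\circ\hat g_i$. Both are onto, and $F\varphi_i=FD_i\hat g_i=\sigma_iF\hat g_i=s_iF$. A \emph{window} in $N_i$ is a union of at most four consecutive teeth of $N_i$.

\begin{lemma}\label{lem:props}
For all $j\le i$ the following hold.
\begin{itemize}
\item[(P1)] If $0<\tau<n_{i+1}$ is an integer and $t\in[0,1]$, then $d_H(\varphi_i[\tau-t,\tau],\varphi_i[\tau,\tau+t])\le\varepsilon_i$ and $d_H(\varphi_{i+1,j}[\tau-t,\tau],\varphi_{i+1,j}[\tau,\tau+t])\le2^{-i}$.
\item[(P2)] If $T$ is a tooth of a window $E\subset N_{i+1}$, then $\varphi_{i+1,j}(E)$ lies in the closed $3\cdot2^{-i}$-neighborhood of $\varphi_{i+1,j}(T)$.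
\item[(P3)] $\varphi_i$ maps each window of $N_{i+1}$ into a window of $N_i$.
\item[(P4)] If $\varphi_i(y)=u$ and $\varphi_i(z)=v$ are integers with $u+2\le v$, then there are $z',y'$ with $y,z',y',z$ in order, $\varphi_i(z')=v-1$ and $\varphi_i(y')=u+1$.
\item[(P5)] $s_{i+1,j}$ is $2^{-i}$-crooked.
\end{itemize}
\end{lemma}

\begin{proof}
(P1) Let $R(x)=2\tau-x$. For $x\in[\tau-1,\tau]$ the points $\hat g_i(R(x))$ and $R(\hat g_i(x))$ lie in the tooth $[\tau,\tau+1]$ and have the same image $g_i(F(x))$ under $F$, so they are equal. The set $\hat g_i[\tau-t,\tau]$ is an interval in $[\tau-1,\tau]$ containing $\tau$, say $[\tau-t^*,\tau]$, and so $\hat g_i[\tau,\tau+t]=[\tau,\tau+t^*]$ with the same $t^*$. By (D2) the images of these intervals under $D_i$ are at distance at most $\varepsilon_i$, and $w_i$ is $1$-Lipschitz. The second inequality follows from $\varphi_{i+1,j}=\varphi_{ij}\varphi_i$ and the choice of $\varepsilon_i$.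

(P2) By (P1) with $t=1$, adjacent teeth have images at distance at most $2^{-i}$, and every tooth of $E$ is at most three steps from $T$.

(P3) Let $T$ be a tooth of the window $E$. By (D1), $D_i\hat g_i(T)=D_i(T)\subset[q-1,q+1]$ with an integer $q\in[0,k_i]$, so $\varphi_i(T)\subset[c-1,c+1]$ with the integer $c=w_i(q)$. As in (P2), $\varphi_i(E)$ lies in the closed $3\varepsilon_i$-neighborhood of $\varphi_i(T)$. Since $3\varepsilon_i\le1$, it lies in the window $[c-2,c+2]\cap N_i$.

(P4) Put $G=D_i\hat g_i$ and apply (C) to the points $G(y),G(z)$. This gives $Z',Y'$ with $G(y),Z',Y',G(z)$ in order, $w_i(Z')=v-1$ and $w_i(Y')=u+1$. By IVT choose $y'$ between $y$ and $z$ with $G(y')=Y'$, and then $z'$ between $y$ and $y'$ with $G(z')=Z'$.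

(P5) We have $s_{i+1,j}=s_{ij}\sigma_ig_i$.
\end{proof}

The number four is chosen so that (P3) reproduces itself: two teeth may already have an image reaching slightly beyond $[c-1,c+1]$ on both sides, and four teeth still fit into $[c-2,c+2]$. The value $n_0=5$ ensures that $N_0$ is not contained in a window.

Let $N=\varprojlim(N_i,\varphi_i)$ and $M=\varprojlim(I,s_i)$, and let $f:N\to M$ be given by $f((x_i)_i)=(F(x_i))_i$. By (I1) and Lemma~\ref{lem:limits}, $N$ and $M$ are nondegenerate metrizable chainable continua. For $A\in\mathcal C(N)$ the projection $A_i$ is a compact interval in $N_i$, and the $i$th projection of $f(A)$ is $F(A_i)$. By (I2), $f(A)=M$ if and only if $F(A_i)=I$ for all $i$; in particular $f$ is onto. With (I2) and (T2) we get: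
\begin{equation}\label{eq:large}
\begin{array}{l}
A\text{ large}\ \Longrightarrow\ A_i\text{ contains a tooth for every }i;\\
A\text{ small}\ \Longrightarrow\ F(A_i)\ne I\text{ for all large }i.
\end{array}
\end{equation}

\begin{lemma}\label{lem:M}
$M$ is a pseudo-arc.
\end{lemma}

\begin{proof}
By (F3) it suffices to show that $M$ is h.i. Suppose $A,B\in\mathcal C(M)$ meet and are not nested. By (I2) there is $j$ such that the intervals $A_j$, $B_j$ are not nested; they meet, so after exchanging names $A_j=[a,a']$ and $B_j=[b,b']$ with $a<b\le a'<b'$. Choose $i\ge j$ with $\delta=2^{-i}<\min(b-a,b'-a')$, and put $s=s_{i+1,j}$. Take $y\in A_{i+1}$ with $s(y)=a$ and $z\in B_{i+1}$ with $s(z)=b'$, and let $z',y'$ be given by (P5). They lie in the interval $A_{i+1}\cup B_{i+1}$. Since $s(z')\ge b'-\delta>a'$, we have $z'\notin A_{i+1}$, so $z'\in B_{i+1}$. Then $y'$, lying between $z'$ and $z$, is in $B_{i+1}$. But $s(y')\le a+\delta<b$, a contradiction.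
\end{proof}

\begin{lemma}\label{lem:U}
The map $f$ satisfies \emph{(U1)--(U3)}.
\end{lemma}

\begin{proof}
Both (U1) and (U2) are proved by the same device. Given $A\subsetneq B$, fix a level $j$ at which $\theta=d_H(A_j,B_j)>0$, and go up to a level $i+1$ at which $A_{i+1}\subset B_{i+1}$ are squeezed between two sets $K_0\subset K_1$ such that $\varphi_{i+1,j}(K_1)$ lies in the closed $\eta$-neighborhood of $\varphi_{i+1,j}(K_0)$, with $\eta<\theta$. Then $B_j\subset\varphi_{i+1,j}(K_1)$ lies in the closed $\eta$-neighborhood of $A_j\supset\varphi_{i+1,j}(K_0)$, so $\theta\le\eta$, a contradiction.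

(U1) Suppose $A\subsetneq B$ and $f(A)=f(B)\ne M$. By (I2) pick $j$ with $\theta=d_H(A_j,B_j)>0$, and by \eqref{eq:large} pick $i\ge j$ with $2^{-i}<\theta$ and $F(B_{i+1})\ne I$. Put $K=A_{i+1}\subset K'=B_{i+1}$, so that $F(K)=F(K')\ne I$. If $K'$ lies in one tooth, $F$ is one-to-one on $K'$, so $K=K'$ and $A_j=B_j$, which is false. So by (T2), $K'=[\tau-b',\tau+c']$ with $0<b',c'<1$ and an integer $0<\tau<n_{i+1}$. On $(\tau-1,\tau+1)$ the value $F(\tau)\in\{0,1\}$ is taken only at $\tau$, and $F(\tau)\in F(K')=F(K)$; hence $K=[\tau-b,\tau+c]$ with $b,c\ge0$. The intervals $F(K)$ and $F(K')$ have lengths $\max(b,c)$ and $\max(b',c')$, so these numbers are equal to one number $t<1$. Let $K_0=[\tau-t,\tau]$ if $b=t$ and $K_0=[\tau,\tau+t]$ otherwise, and $K_1=[\tau-t,\tau+t]$. Then $K_0\subset K\subset K'\subset K_1$, and (P1) allows $\eta=2^{-i}$.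

Next we show:
\begin{equation}\label{eq:window}
\text{if $A$ is critical, then $A_i$ lies in a window of $N_i$ for every $i$.}
\end{equation}
Let $C$ be small and fix $i$. By \eqref{eq:large} there is $l>i$ with $F(C_l)\ne I$, and by (T2) $C_l$ lies in at most two adjacent teeth of $N_l$. Applying (P3) $l-i$ times, we find that $C_i$ lies in a window. Now let $C^m\to A$ with all $C^m$ small. There are finitely many windows in $N_i$, so one window $E$ contains $(C^m)_i$ for infinitely many $m$, and $A_i=\lim_m(C^m)_i\subset E$.

(U3) The projection of $N$ to $N_0$ is $[0,5]$, which lies in no window.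

(U2) Suppose $B$ is critical and $A\subsetneq B$ is large. Pick $j$ with $\theta=d_H(A_j,B_j)>0$ and $i\ge j$ with $3\cdot2^{-i}<\theta$. By \eqref{eq:large} and \eqref{eq:window} there are a tooth $K_0$ and a window $K_1$ with $K_0\subset A_{i+1}\subset B_{i+1}\subset K_1$, and (P2) allows $\eta=3\cdot2^{-i}$.
\end{proof}

Lemma~\ref{lem:partition} now applies to $f$. It shows that a small subcontinuum of $N$ is nested with every subcontinuum that it meets: at small scales $N$ inherits hereditary indecomposability from $M$. Two large subcontinua have the same image in $M$, so $M$ says nothing about them. But two large subcontinua that are not nested differ by whole critical subcontinua, hence by whole teeth at some level, and this is the scale at which the walks $w_i$ are crooked.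

\begin{lemma}\label{lem:N}
$N$ is a pseudo-arc.
\end{lemma}

\begin{proof}
By (F3) and Lemma~\ref{lem:partition}(1) it suffices to show that two large subcontinua $A,B$ that meet are nested. Suppose not, and take $x\in A\setminus B$ and $x'\in B\setminus A$. By Lemma~\ref{lem:partition}(3), $A$ and $B$ are unions of members of the partition $\mathcal B$, so $K(x)\subset A$ and $K(x)\cap B=\emptyset$, and likewise $K(x')\subset B$ and $K(x')\cap A=\emptyset$. By (I3) there is $i$ with $K(x)_i\subset A_i\setminus B_i$ and $K(x')_i\subset B_i\setminus A_i$. The intervals $A_i,B_i$ meet and are not nested, so after exchanging names $A_i=[a,a']$ and $B_i=[b,b']$ with $a<b\le a'<b'$. By \eqref{eq:large} there are teeth $[u,u+1]\subset A_i\setminus B_i=[a,b)$ and $[v-1,v]\subset B_i\setminus A_i=(a',b']$. Then $u+1<v-1$. Choose $y\in A_{i+1}$ and $z\in B_{i+1}$ with $\varphi_i(y)=u$ and $\varphi_i(z)=v$, and let $z',y'$ be given by (P4). They lie in the interval $A_{i+1}\cup B_{i+1}$. Since $\varphi_i(z')=v-1\notin A_i$, we have $z'\in B_{i+1}$. Then $y'$, lying between $z'$ and $z$, is in $B_{i+1}$. But $\varphi_i(y')=u+1\notin B_i$,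 a contradiction.
\end{proof}

Lemmas~\ref{lem:M}, \ref{lem:U} and~\ref{lem:N} prove Proposition~\ref{prop:key}. From now on $f:N\to M$ is this map and $\pi:N\to Q$ is the quotient map of Lemma~\ref{lem:partition}.

\section{Limit stages and the proof of Theorem~\ref{thm:A}}\label{sec:iter}

Lemma~\ref{lem:glue} handles successor stages. At a limit stage the Whitney maps built so far must be assembled into one. We state this step for intervals growing at both ends, so that it serves both theorems.

Let $J$ be an arc, $\lambda$ a limit ordinal, and $s_\alpha<t_\alpha$ ($1\le\alpha<\lambda$) points of $J$ with $s_\gamma\le s_\alpha$ and $t_\alpha\le t_\gamma$ for $\alpha<\gamma$. Put $s_\lambda=\inf_\alpha s_\alpha$, $t_\lambda=\sup_\alpha t_\alpha$ and $J_\alpha=[s_\alpha,t_\alpha]$ for $\alpha\le\lambda$. Let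
\[
c_\alpha(x)=\max(s_\alpha,\min(x,t_\alpha))=\min(\max(x,s_\alpha),t_\alpha)
\]
be the retraction of $J$ onto $J_\alpha$ that sends points below $s_\alpha$ to $s_\alpha$ and points above $t_\alpha$ to $t_\alpha$. It is continuous and nondecreasing, and $c_\delta\circ c_\alpha=c_\delta$ for $\delta\le\alpha$.

\begin{lemma}\label{lem:limit}
In this setting, let $(P_\alpha,p^\gamma_\alpha)_{1\le\alpha<\lambda}$ be an inverse system of continua with surjective bonding maps, and let $\nu_\alpha:\mathcal C(P_\alpha)\to J_\alpha$ be Whitney maps with
\begin{equation}\label{eq:compat}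
\nu_\alpha(p^\gamma_\alpha(A))=c_\alpha(\nu_\gamma(A))\qquad(A\in\mathcal C(P_\gamma))
\end{equation}
for $\alpha<\gamma<\lambda$. Let $P_\lambda$ be the limit, with projections $p^\lambda_\alpha$. Then there is a Whitney map $\nu_\lambda:\mathcal C(P_\lambda)\to J_\lambda$ such that \eqref{eq:compat} holds for $\gamma=\lambda$ and all $\alpha<\lambda$.
\end{lemma}

\begin{proof}
The arcs $J_\alpha$, $\alpha<\lambda$, with the bonding maps $c_\alpha|J_\gamma$ form an inverse system. The map $\Theta:J_\lambda\to\varprojlim J_\alpha$, $x\mapsto(c_\alpha(x))_\alpha$, is a homeomorphism. It is onto by (I2), since its image is closed and projects onto each $J_\alpha$. To see that it is one-to-one, let $x<y$ in $J_\lambda$ and pick $z$ with $x<z<y$. Then $s_\lambda<z<t_\lambda$, so $s_\alpha<z<t_\alpha$ for some $\alpha<\lambda$, and $c_\alpha(x)\le\max(s_\alpha,x)<z<\min(y,t_\alpha)\le c_\alpha(y)$.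

Write $A_\alpha=p^\lambda_\alpha(A)$. By \eqref{eq:compat}, $(\nu_\alpha(A_\alpha))_\alpha$ is a thread of $\varprojlim J_\alpha$, and it depends continuously on $A$. Let $\nu_\lambda(A)$ be its preimage under $\Theta$. Then $\nu_\lambda$ is continuous and $c_\alpha(\nu_\lambda(A))=\nu_\alpha(A_\alpha)$ for all $\alpha<\lambda$. For a singleton the right side is $s_\alpha=c_\alpha(s_\lambda)$ for all $\alpha$, so $\nu_\lambda(\{x\})=s_\lambda$. For $A=P_\lambda$ it is $\nu_\alpha(P_\alpha)=t_\alpha=c_\alpha(t_\lambda)$, because the projections are onto; so $\nu_\lambda(P_\lambda)=t_\lambda$. If $A\subsetneq B$, then $A_\alpha\subsetneq B_\alpha$ for some $\alpha$ by (I2), so $c_\alpha(\nu_\lambda(A))<c_\alpha(\nu_\lambda(B))$, and $\nu_\lambda(A)<\nu_\lambda(B)$ since $c_\alpha$ is nondecreasing.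
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $J=L$, $s_\alpha=\bar0$ and $t_\alpha=\bar\alpha$ for $1\le\alpha\le\omega_1$, so that $J_\alpha=L_\alpha$ and $c_\alpha(x)=\min(x,\bar\alpha)$. By recursion on $\alpha\le\omega_1$ we construct nondegenerate chainable h.i.\ continua $P_\alpha$, which are pseudo-arcs for $\alpha<\omega_1$, Whitney maps $\nu_\alpha:\mathcal C(P_\alpha)\to L_\alpha$, and surjective maps $p^\gamma_\alpha:P_\gamma\to P_\alpha$ for $\alpha<\gamma$, forming an inverse system and satisfying \eqref{eq:compat}.

\emph{Start.} Let $P_1=M$ and let $\nu_1$ be a Whitney map to $L_1\cong[0,1]$, by (F1).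

\emph{Successor step.} Let $\alpha<\omega_1$. By (F3) there is a homeomorphism $h:M\to P_\alpha$. Put $\nu_M=\nu_\alpha\circ\mathcal C(h)$, a Whitney map to $[\bar0,\bar\alpha]$, and let $\nu_Q$ be a Whitney map for $\mathcal C(Q)$ to $[\bar\alpha,\overline{\alpha+1}]\cong[0,1]$, by (F1). Let $P_{\alpha+1}=N$, let $\nu_{\alpha+1}$ be the map of Lemma~\ref{lem:glue}, and put $p^{\alpha+1}_\alpha=h\circ f$ and $p^{\alpha+1}_\delta=p^\alpha_\delta\circ p^{\alpha+1}_\alpha$ for $\delta<\alpha$. The first identity of Lemma~\ref{lem:glue} is \eqref{eq:compat} for the pair $\alpha<\alpha+1$. For $\delta<\alpha$ we get $\nu_\delta(p^{\alpha+1}_\delta(A))=c_\delta(c_\alpha(\nu_{\alpha+1}(A)))=c_\delta(\nu_{\alpha+1}(A))$.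

\emph{Limit step.} Let $\lambda\le\omega_1$ be a limit ordinal and $P_\lambda=\varprojlim_{\alpha<\lambda}P_\alpha$, with the projections $p^\lambda_\alpha$, which are onto. By Lemma~\ref{lem:limits}, $P_\lambda$ is chainable and h.i., and it is nondegenerate since it maps onto $P_1$. If $\lambda<\omega_1$, it is a subspace of a countable product of metrizable spaces, hence a pseudo-arc. Since $\sup_{\alpha<\lambda}\bar\alpha=\bar\lambda$, Lemma~\ref{lem:limit} gives $\nu_\lambda$.

Put $X=P_{\omega_1}$ and $\mu=\nu_{\omega_1}:\mathcal C(X)\to L_{\omega_1}=L$. As a subspace of a product of $\omega_1$ second countable spaces, $X$ has weight at most $\omega_1$, and $w(X)\ge w(L)=\omega_1$ by Proposition~\ref{prop:weight}.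
\end{proof}

The map $\mu$ has a direct description. Since $x=\sup_{\alpha<\omega_1}\min(x,\bar\alpha)$ for $x\in L$, we have $\mu(A)=\sup_\alpha\nu_\alpha(A_\alpha)$. For a proper subcontinuum $A$ of $X$ there is a stage $\alpha$ with $A_\alpha\ne P_\alpha$, and from that stage on the values $\nu_\gamma(A_\gamma)$ are constant and equal to $\mu(A)<\bar\alpha$. The recursion ends at $\omega_1$ because $P_{\omega_1}$ is not metrizable, so that (F3) no longer identifies it with $M$.

\section{Growing at both ends: proof of Theorem~\ref{thm:B}}\label{sec:B}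

In Lemma~\ref{lem:glue} the maps $f$ and $\pi$ play symmetric roles: $f$ keeps the sizes below $b$ and $\pi$ keeps those above $b$. So far the given Whitney map was placed on $M$ and a new one on $Q$. To prolong a Whitney map downward we do the opposite, and for this $Q$ must be a pseudo-arc.

\begin{lemma}\label{lem:Q}
$Q$ is a pseudo-arc.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:partition}, $Q$ is a nondegenerate metrizable continuum, and the point preimages of $\pi$ are the critical subcontinua, so $\pi$ is monotone and $Q$ is chainable by (F4). For $K\in\mathcal C(Q)$ the set $\pi^{-1}(K)$ is connected: if it were the union of disjoint nonempty closed sets $E,E'$, each point preimage would lie in one of them, and $\pi(E),\pi(E')$ would be disjoint nonempty closed sets with union $K$. If $K,K'\in\mathcal C(Q)$ meet, their preimages are subcontinua of $N$ that meet, hence are nested by Lemma~\ref{lem:N}, and so are $K$ and $K'$.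
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{The arcs.} Fix $c\in J$ with $\min J<c<\max J$. We show that $[c,\max J]$ is isomorphic to $[0,1]$ or to $L$, and we choose points $t_\alpha$, $1\le\alpha\le\omega_1$. The set $[c,\max J)$ has no largest element; let $\kappa$ be its cofinality, an infinite regular cardinal.

If $\kappa=\omega$, then $[c,\max J)$ is a countable union of intervals $[c,t]$, which are compact and metrizable by hypothesis. So $[c,\max J]$ is separable, hence isomorphic to $[0,1]$. Put $t_\alpha=\max J$ for all $\alpha$.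

Let $\kappa>\omega$, and let $\{x_\alpha:\alpha<\kappa\}$ be cofinal in $[c,\max J)$. Define $t_0=c$, choose $t_{\alpha+1}$ with $\max(t_\alpha,x_\alpha)<t_{\alpha+1}<\max J$, and put $t_\lambda=\sup_{\alpha<\lambda}t_\alpha$ for limit $\lambda\le\kappa$. Then $t_\lambda<\max J$ for $\lambda<\kappa$, by the minimality of $\kappa$, and $t_\kappa=\max J$. Suppose $\kappa>\omega_1$. Then $[c,t_{\omega_1}]$ is metrizable by hypothesis. But every neighborhood of $t_{\omega_1}$ contains $(t_\alpha,t_{\omega_1}]$ for some $\alpha<\omega_1$, so any countably many neighborhoods have a common point $t_\beta$ with $\beta<\omega_1$, which is impossible in a metrizable space. So $\kappa=\omega_1$; this is the place where the hypothesis on $J$ limits the length of the recursion. Each $x\in[c,\max J)$ lies in exactly one interval $[t_\alpha,t_{\alpha+1})$, because the least $\beta$ with $x<t_\beta$ is a successor. By hypothesis $[t_\alpha,t_{\alpha+1}]\cong[0,1]$. Hence $[c,\max J]\cong L$, with $t_\alpha$ corresponding to $\bar\alpha$.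

The same argument in the reverse order shows that either $[\min J,c]\cong[0,1]$, and we put $s_\alpha=\min J$ for all $\alpha\ge1$, or $[\min J,c]\cong L^-$, and we let $s_\alpha$ correspond to $\bar\alpha$. Gluing a copy of $[0,1]$ below $L_1\cong[0,1]$ gives a copy of $[0,1]$, so $[0,1]$ followed by $L$ is isomorphic to $L$, and dually $L^-$ followed by $[0,1]$ is isomorphic to $L^-$. The four combinations thus give $[0,1]$, $L$, $L^-$ and $L^-{}^\frown L$. Conversely these four arcs satisfy the hypothesis: in the notation just introduced, an interval $[s,t]$ missing both endpoints lies in $[s_\alpha,t_\alpha]$ for some $\alpha<\omega_1$, and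
\[
J_\alpha=[s_\alpha,t_\alpha]=[s_\alpha,c]\cup[c,t_\alpha]\cong[0,1]\qquad(1\le\alpha<\omega_1).
\]
In all cases $s_\alpha<c<t_\alpha$, the $s_\alpha$ are nonincreasing, the $t_\alpha$ are nondecreasing, $s_\lambda=\inf_{\alpha<\lambda}s_\alpha$ and $t_\lambda=\sup_{\alpha<\lambda}t_\alpha$ for limit $\lambda\le\omega_1$, and $J_{\omega_1}=J$.

\emph{The continuum.} By Proposition~\ref{prop:weight}, no continuum of weight less than $w(J)$ has a Whitney map to $J$, so it suffices to find $X$ with $w(X)\le w(J)$. If $J\cong[0,1]$, take $X=M$ and use (F1). Otherwise $J$ is a union of one or two copies of the space $L$, so $w(J)=\omega_1$. We construct $P_\alpha$, $\nu_\alpha:\mathcal C(P_\alpha)\to J_\alpha$ and $p^\gamma_\alpha$ satisfying \eqref{eq:compat} by the recursion in the proof of Theorem~\ref{thm:A}. The start uses $J_1\cong[0,1]$, and the limit step is unchanged. The successor step, from $\alpha<\omega_1$ to $\alpha+1$, has two halves.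

\emph{Upward.} If $t_\alpha=t_{\alpha+1}$, put $P'=P_\alpha$, $\nu'=\nu_\alpha$, and let $p'$ be the identity. If $t_\alpha<t_{\alpha+1}$, take a homeomorphism $h:M\to P_\alpha$ and apply Lemma~\ref{lem:glue} to the points $s_\alpha<t_\alpha<t_{\alpha+1}$, with $\nu_M=\nu_\alpha\circ\mathcal C(h)$ and with $\nu_Q$ a Whitney map to $[t_\alpha,t_{\alpha+1}]\cong[0,1]$ from (F1); put $P'=N$, $p'=h\circ f$, and let $\nu'$ be the glued map. In both cases $P'$ is a pseudo-arc, $\nu'$ is a Whitney map to $[s_\alpha,t_{\alpha+1}]$, and $\nu_\alpha(p'(A))=\min(\nu'(A),t_\alpha)$.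

\emph{Downward.} If $s_{\alpha+1}=s_\alpha$, put $P_{\alpha+1}=P'$, $\nu_{\alpha+1}=\nu'$, and let $p''$ be the identity. If $s_{\alpha+1}<s_\alpha$, take a homeomorphism $h':Q\to P'$, by Lemma~\ref{lem:Q} and (F3), and apply Lemma~\ref{lem:glue} to the points $s_{\alpha+1}<s_\alpha<t_{\alpha+1}$, with $\nu_M$ a Whitney map to $[s_{\alpha+1},s_\alpha]\cong[0,1]$ from (F1) and with $\nu_Q=\nu'\circ\mathcal C(h')$; put $P_{\alpha+1}=N$, $p''=h'\circ\pi$, and let $\nu_{\alpha+1}$ be the glued map. In both cases $P_{\alpha+1}$ is a pseudo-arc, $\nu_{\alpha+1}$ is a Whitney map to $J_{\alpha+1}$, and $\nu'(p''(A))=\max(\nu_{\alpha+1}(A),s_\alpha)$.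

With $p^{\alpha+1}_\alpha=p'\circ p''$ we obtain
\[
\nu_\alpha(p^{\alpha+1}_\alpha(A))=\min\bigl(\max(\nu_{\alpha+1}(A),s_\alpha),t_\alpha\bigr)=c_\alpha(\nu_{\alpha+1}(A)),
\]
and \eqref{eq:compat} for the compositions $p^{\alpha+1}_\delta=p^\alpha_\delta\circ p^{\alpha+1}_\alpha$ follows from $c_\delta c_\alpha=c_\delta$. The continuum $X=P_{\omega_1}$ is chainable and h.i., it has weight at most $\omega_1=w(J)$, and $\nu_{\omega_1}$ is a Whitney map to $J$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BingHI} Bing, \emph{Concerning hereditarily indecomposable continua}, Pacific J. Math. 1 (1951).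

\bibitem{BingSnake} Bing, \emph{Snake-like continua}, Duke Math. J. 18 (1951).

\bibitem{HG} Rodrigo Hern\'andez-Guti\'errez, \emph{A Whitney map onto the Long Arc}, arXiv:1312.1704 (2013).

\bibitem{IN} Illanes and Nadler, \emph{Hyperspaces}, 1999.

\bibitem{Nadler} Nadler, \emph{Hyperspaces of Sets}.

\end{thebibliography}
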